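\title{Halving a contraction: curves on $S^3$ whose doubles contract through short curves}

\begin{abstract}
If a closed curve $\alpha$ in a Riemannian $3$-sphere, traversed twice, can be contracted to a point through curves of length at most $L$, can $\alpha$ itself be contracted through curves whose length is bounded in terms of $L$ alone? We show that it cannot. For all $L,\Lambda>0$ we construct a Riemannian metric on $S^3$ and a closed curve $\alpha$ such that $2\alpha$ contracts through curves of length at most $L$, while no odd multiple of $\alpha$ contracts through curves of length at most $\Lambda$. The metric is nearly pulled back by a map $S^3\to SU(3)/SO(3)$, and the obstruction lies in $\pi_2(SU(3)/SO(3))=\mathbb{Z}/2$. The same examples exist on every connected manifold of dimension at least $3$.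
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,g)$ be a connected Riemannian manifold with distance $d_g$. A \emph{closed curve} is a continuous map $\gamma\colon S^1\to M$, where $S^1\subset\mathbb{C}$ is the unit circle. Its length is the supremum of the sums $\sum_i d_g(\gamma(\zeta_i),\gamma(\zeta_{i+1}))$ over cyclically ordered finite subsets $\{\zeta_i\}$ of $S^1$; for piecewise smooth curves this is the integral of the speed. For $k\in\mathbb{Z}$ let $k\gamma$ be the curve $\zeta\mapsto\gamma(\zeta^k)$, so $2\gamma$ is $\gamma$ traversed twice. We say that $\gamma$ can be \emph{contracted to a point through curves of length $\le L$} if there is a homotopy of closed curves $\gamma_t$, $t\in[0,1]$, with $\gamma_0=\gamma$, with $\gamma_1$ constant, and with every $\gamma_t$ of length at most $L$. The following question was posed by Chambers and Liokumovich \cite{CL}.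

\medskip
\noindent\textbf{Question.} \emph{Is there a function $f(L)$ such that, for every Riemannian metric on $S^3$ and every closed curve $\alpha$, if $2\alpha$ can be contracted to a point through curves of length $\le L$, then $\alpha$ can be contracted to a point through curves of length $\le f(L)$?}
\medskip

Every closed curve in $S^3$ is contractible, so the question is about how long the curves must become on the way. Three observations locate the difficulty.

The converse implication is immediate: if $\gamma_t$ contracts $\alpha$ through curves of length $\le L$, then $2\gamma_t$ contracts $2\alpha$ through curves of length $\le 2L$.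

The question is invariant under scaling. If a value $f(L_0)$ works for one $L_0$, then rescaling the metric shows that $f(L)=(L/L_0)f(L_0)$ works for every $L$. So one asks for a universal bound on the ratio of the two lengths.

For one fixed metric $g$ a function $f$ exists. Lengths in $g$ and in the round metric differ at most by a constant factor, so it suffices to contract, in a controlled way, a curve $\alpha$ of round length $\le a$. Such a curve is covered by at most $a/\varepsilon+1$ balls of radius $\varepsilon$. The concentric balls of radius $2\varepsilon$ have total volume $O(\varepsilon^2)$, so for some $\varepsilon=\varepsilon(a)$ there is a point at distance $\ge\varepsilon$ from $\alpha$. Stereographic projection from that point takes the complement of the $\varepsilon$-ball around it onto a Euclidean ball and distorts lengths by a factor depending only on $\varepsilon$; there we contract linearly. The content of the question is therefore the uniformity in the metric.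

A negative answer means that $\alpha$ behaves, as long as only short curves are allowed, like an element of order $2$ in a fundamental group. The first attempt to produce this is to make the metric small on an open set $U\subset S^3$ and large outside, where $\alpha$ has order $2$ in $U$. The simplest way to detect order $2$ is unavailable: if $U$ is the complement of a compact polyhedron $K$, Alexander duality gives $H_1(U)\cong H^1(K)\cong\operatorname{Hom}(H_1(K),\mathbb{Z})$, which has no torsion. This suggests the answer yes. The answer is no.

\begin{theorem}\label{thm:main}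
For all $L,\Lambda>0$ there are a Riemannian metric on $S^3$ and a closed curve $\alpha$ such that
\begin{enumerate}
\item[(a)] $2\alpha$ can be contracted to a point through curves of length $\le L$;
\item[(b)] $\alpha$, and more generally every odd multiple $k\alpha$, cannot be contracted to a point through curves of length $\le\Lambda$.
\end{enumerate}
\end{theorem}

Since $\Lambda$ is arbitrary, there is no $L>0$ for which a finite value $f(L)$ as in the Question exists. The restriction to odd $k$ is necessary: by (a), the curve $2j\alpha$ contracts through curves of length $\le |j|L$.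

\begin{theorem}\label{thm:general}
The statement of Theorem~\ref{thm:main} holds with $S^3$ replaced by any connected smooth manifold $M$ without boundary of dimension $n\ge3$, with $\alpha$ contained in a coordinate ball.
\end{theorem}

The torsion that $H_1$ cannot supply is taken from one dimension higher. We construct a smooth map $F\colon S^3\to Y$ to a closed Riemannian manifold with $\pi_2(Y)=\mathbb{Z}/2$ and give $S^3$ the metric $F^*g_Y+\eta^2g_0$ with $\eta$ small, so that the length of a curve is essentially the length of its image in $Y$. Short curves then carry an invariant in $\pi_2(Y)$ that is preserved by homotopies through short curves (Section~\ref{sec:invariant}). Section~\ref{sec:idea} explains how to make this invariant nonzero for $\alpha$ while keeping an explicit short contraction of $2\alpha$. Sections~\ref{sec:disk} and~\ref{sec:F} construct $F$, and Sections~\ref{sec:proof} and~\ref{sec:general} prove the two theorems.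

\section{An invariant of short curves}\label{sec:invariant}

Throughout, $\mathbb{D}$ is the closed unit disk in $\mathbb{C}=\mathbb{R}^2$.

\subsection{Standard facts}\label{sub:facts}
We use three textbook facts.

\emph{Degree.} Let $g\colon S\to S^2$ be a continuous map from a $2$-sphere. Suppose a point $q$ has finitely many preimages and $g$ is a local homeomorphism near each of them. Then $\deg g$ is the sum of the local degrees at these preimages, and each local degree is $\pm1$. In particular $\deg g$ has the parity of the number of preimages. Degree identifies $\pi_2(S^2)$ with $\mathbb{Z}$; hence, for a simply connected space $Y$, whose group $\pi_2(Y)$ is the set of free homotopy classes of maps $S^2\to Y$, and for any $\iota\colon S^2\to Y$,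
\begin{equation}\label{eq:deg}
[\iota\circ g]=(\deg g)\,[\iota]\quad\text{in }\pi_2(Y).
\end{equation}

\emph{Relative smoothing.} Let $F_0\colon M\to Y$ be a continuous map of smooth manifolds without boundary that is smooth on an open neighborhood of a closed set $E\subset M$. Then $F_0$ is homotopic to a smooth map that equals $F_0$ on $E$.

\emph{Injectivity radius.} A closed Riemannian manifold $Y$ has a positive injectivity radius $\rho$: the map $(y,\xi)\mapsto(y,\exp_y\xi)$ is a diffeomorphism from $\{|\xi|<\rho\}\subset TY$ onto $\{(y,y'):d(y,y')<\rho\}$. Thus $\exp_y^{-1}(y')$ depends continuously on the pair $(y,y')$.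

\subsection{The target}
Let $Y=SU(3)/SO(3)$, a closed manifold. The bundle $S^3=SU(2)\to SU(3)\to S^5$ gives $\pi_1(SU(3))=\pi_2(SU(3))=0$, and $SO(3)\cong\mathbb{RP}^3$ is connected with $\pi_1=\mathbb{Z}/2$. The exact sequence of the bundle $SO(3)\to SU(3)\to Y$,
\[
0=\pi_2(SU(3))\to\pi_2(Y)\to\pi_1(SO(3))\to\pi_1(SU(3))=0\to\pi_1(Y)\to\pi_0(SO(3))=0,
\]
gives $\pi_2(Y)\cong\mathbb{Z}/2$ and $\pi_1(Y)=0$. Fix once and for all a smooth map $\iota\colon S^2\to Y$ representing the nonzero element of $\pi_2(Y)$, a Riemannian metric $g_Y$ with injectivity radius $\rho$, and a number $\ell$ with $|d\iota(\xi)|\le\ell|\xi|$ for all vectors $\xi$ tangent to the unit sphere. By \eqref{eq:deg}, a map $\iota\circ g$ is null-homotopic exactly when $\deg g$ is even. Since the group is $\mathbb{Z}/2$, orientations play no role in what follows.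

\subsection{The invariant}
A curve in $S^n$ can be filled by a disk in essentially one way, because $\pi_1(S^n)=\pi_2(S^n)=0$ for $n\ge3$. A curve in $Y$ that stays within distance $\rho$ of its base point can be filled in a canonical way, by the geodesic cone. The invariant compares the two fillings.

Let $n\ge3$ and let $F\colon S^n\to Y$ be continuous. Let $\mathcal{C}$ be the set of closed curves $\gamma$ in $S^n$ such that $F\gamma(S^1)$ lies in the open ball of radius $\rho$ about $y_\gamma=F\gamma(1)$. For $\gamma\in\mathcal{C}$ define the \emph{cap} $\kappa_\gamma\colon\mathbb{D}\to Y$ by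
\[
\kappa_\gamma(r\zeta)=\exp_{y_\gamma}\bigl(r\,\exp_{y_\gamma}^{-1}F\gamma(\zeta)\bigr),\qquad r\in[0,1],\ \zeta\in S^1 .
\]
Choose a continuous $\Delta\colon\mathbb{D}\to S^n$ with $\Delta|_{S^1}=\gamma$. Regard $S^2$ as two copies of $\mathbb{D}$ glued along $S^1$, map the first by $F\Delta$ and the second by $\kappa_\gamma$, and let $\Phi(\gamma)\in\pi_2(Y)$ be the class of the resulting map $S^2\to Y$.

\begin{lemma}\label{lem:Phi}
\begin{enumerate}
\item[(a)] $\Phi(\gamma)$ does not depend on $\Delta$.
\item[(b)] If $\gamma_t$, $t\in[0,1]$, is a homotopy with all $\gamma_t\in\mathcal{C}$, then $\Phi(\gamma_0)=\Phi(\gamma_1)$.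
\item[(c)] If $F\gamma$ is constant, then $\Phi(\gamma)$ is the class of the map $\mathbb{D}/S^1\to Y$ induced by $F\Delta$, and $\Phi(k\gamma)=k\Phi(\gamma)$ for all $k\in\mathbb{Z}$. If $\gamma$ is constant, then $\Phi(\gamma)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Two disks $\Delta,\Delta'$ with boundary $\gamma$ form a map $S^2\to S^n$. It extends over the $3$-ball because $\pi_2(S^n)=0$. Viewing the ball as $\mathbb{D}\times[0,1]$ with each segment $\{\zeta\}\times[0,1]$, $\zeta\in S^1$, collapsed, we get a homotopy from $\Delta$ to $\Delta'$ that is fixed on $S^1$. Apply $F$.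

(b) Let $\Delta$ fill $\gamma_0$. Put $\Delta_t(r\zeta)=\Delta(2r\zeta)$ for $r\le\frac12$ and $\Delta_t(r\zeta)=\gamma_{(2r-1)t}(\zeta)$ for $r\ge\frac12$. Then $\Delta_t$ fills $\gamma_t$ and is jointly continuous in $t$ and the point of $\mathbb{D}$. So is $\kappa_{\gamma_t}$, by the continuity of $\exp^{-1}$. The glued maps $S^2\to Y$ form a homotopy.

(c) If $F\gamma$ is constant, so is the cap, and the glued map is the induced map composed with the collapse $S^2\to\mathbb{D}/S^1$ of the second disk, which is a homotopy equivalence. The curve $k\gamma$ is filled by $r\zeta\mapsto\Delta(r\zeta^k)$. The map $r\zeta\mapsto r\zeta^k$ of $\mathbb{D}/S^1$ has degree $k$, so \eqref{eq:deg} gives $\Phi(k\gamma)=k\Phi(\gamma)$. A constant curve is filled by a constant disk.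
\end{proof}

The next proposition turns $\Phi$ into a lower bound for lengths. For Theorem~\ref{thm:main} we take $M=S^3$ and $\Pi=\operatorname{id}$; the general form is used for Theorem~\ref{thm:general}.

\begin{proposition}\label{prop:obstruction}
Let $M$ be a connected manifold, let $\Pi\colon M\to S^n$ and $F\colon S^n\to Y$ be continuous with $n\ge3$ and $F\Pi$ smooth, and let $g$ be a Riemannian metric on $M$ with $g\ge(F\Pi)^*g_Y$. If $\gamma$ is a closed curve in $M$ with $\Pi\gamma\in\mathcal{C}$ and $\Phi(\Pi\gamma)\ne0$, then there is no contraction of $\gamma$ in $(M,g)$ all of whose curves have length $<2\rho$.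
\end{proposition}

\begin{proof}
The map $F\Pi$ does not increase the lengths of piecewise smooth paths, so it does not increase distances. Let $\gamma_t$ be a contraction through curves of length $<2\rho$. A point of $\gamma_t$ and the point $\gamma_t(1)$ cut $\gamma_t$ into two arcs, one of which has length $<\rho$. Hence $F\Pi\gamma_t$ lies within distance $<\rho$ of $F\Pi\gamma_t(1)$, that is, $\Pi\gamma_t\in\mathcal{C}$. By Lemma~\ref{lem:Phi}, $\Phi(\Pi\gamma)=\Phi(\Pi\gamma_1)=0$, a contradiction.
\end{proof}

\begin{remark}
Part (c) of Lemma~\ref{lem:Phi} shows why the target needs $2$-torsion. If $\pi_2(Y)$ had none and $F\alpha$ were constant, then $\Phi(\alpha)\neq0$ would force $\Phi(2\alpha)\neq0$, and the obstruction for $\alpha$ would obstruct $2\alpha$ as well. The hypothesis $n\ge3$ is used in (a): for $n=2$ and $F=\operatorname{id}\colon S^2\to S^2$, a constant curve is filled by disks of every degree.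
\end{remark}

\section{Pairs of chords and a shifted fold}\label{sec:idea}

Fix an integer $N\ge1$; it will be taken large. Parametrize $\partial\mathbb{D}$ by $b(\theta)=e^{i\pi\theta/2N}$, $\theta\in\mathbb{R}/4N\mathbb{Z}$, so that $b(\theta+2N)=-b(\theta)$. For $t\in[-N,N]$ let $I_t$ be the horizontal chord
\[
I_t(s)=(1-s)\,b(t)+s\,b(2N-t),\qquad s\in[0,1],
\]
which runs from its right end $b(t)$ to its left end $b(2N-t)$. The chords $I_{\pm N}$ are points and $I_0$ is the horizontal diameter. Let $\mathbb{D}_+$ and $\mathbb{D}_-$ be the upper and lower closed half disks. This section fixes the notation just given and explains the construction; the proofs begin in Section~\ref{sec:disk}.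

\emph{The model.} In the projective plane, obtained from $\mathbb{D}$ by identifying antipodal boundary points, $I_0$ is a closed curve that is not contractible. Its double contracts through pairs of chords. The left end $b(2N-t)$ of $I_t$ is antipodal to the right end $b(-t)$ of $I_{-t}$, and the left end $b(2N+t)$ of $I_{-t}$ is antipodal to $b(t)$. So $I_t$ followed by $I_{-t}$ is a closed curve; it is twice $I_0$ for $t=0$ and constant for $t=N$.

\emph{Imitating the model in $\mathbb{R}^3$.} Write points of $\mathbb{R}^3$ as $(p,z)\in\mathbb{R}^2\times\mathbb{R}$ and call $z$ the height. Place the disk as the graph of a function over $\mathbb{D}$, with boundary on the cylinder $\partial\mathbb{D}\times\mathbb{R}$. Let $F$ depend only on the height along the cylinder, $F(p,z)=\iota v(z)$ for a path $v$ in $S^2$, and let $F=\iota u$ on the graph for a map $u\colon\mathbb{D}\to S^2$. In the metric $F^*g_Y+\eta^2g_0$ horizontal circles of the cylinder are very short. If antipodal points of $\partial\mathbb{D}$ are given the same height, the pair $I_t$, $I_{-t}$ can be closed up by two horizontal half circles at almost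 no cost. If $u$ maps every chord to a short arc, we obtain a short contraction of $2\alpha$, where $\alpha$ is $I_0$ closed up by a half circle.

\emph{The difficulty.} The height is now a real function on the circle $\mathbb{R}/2N\mathbb{Z}$, so it identifies more than antipodal points: at best it folds the circle onto an interval. Modulo $2N$, the ends of a chord are exchanged by the reflection $\theta\mapsto-\theta$. If the fold is along this same reflection, then each single chord closes up at no cost, and $\alpha$ itself contracts through single chords. So we fold along the neighboring reflection $\theta\mapsto2-\theta$, using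
\[
h(\theta)=\operatorname{dist}(\theta,1+2N\mathbb{Z})\in[0,N].
\]
The composition of the two reflections is the translation by $2$, which has order $N$ on $\mathbb{R}/2N\mathbb{Z}$. Start at $\theta=t$, cross $\mathbb{D}_+$ along the chord to $-t$, pass by the fold to $t+2$, cross to $-t-2$, and so on. The chain closes after $N$ chords. We map it once around a parallel of $S^2$, each chord to an arc of longitude $2\pi/N$. As $t$ runs through $[0,1]$, the chains sweep out $\mathbb{D}_+$ and the parallels sweep out $S^2$. Thus $\mathbb{D}_+$ covers the sphere once although every chord has a short image, and this will give $\Phi(\alpha)=[\iota]$.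

\emph{The cases $N=1$ and $N=2$.} For $N=1$ the two reflections coincide modulo $2$; each chord is a chain and maps to a whole parallel, so nothing is gained. Let $N=2$, so $h(\theta)=\operatorname{dist}(\theta,1+4\mathbb{Z})$. Let $v\colon[0,2]\to S^2$ run from the south pole to the north pole along the meridian of longitude $0$ and back to the south pole along the meridian of longitude $\pi$, with $v(1-t)$ and $v(1+t)$ at colatitude $\pi t$. For $0<t<1$ we have
\[
h(t)=h(2-t)=1-t,\qquad h(4-t)=h(2+t)=1+t,
\]
so both chords $I_t$ and $I_{2-t}$ have their right end at height $1-t$ and their left end at height $1+t$. Both must be mapped to arcs from $v(1-t)$ to $v(1+t)$. Send $I_t$ along the parallel of colatitude $\pi t$ through the longitudes from $0$ to $\pi$, and $I_{2-t}$ through the longitudes from $0$ to $-\pi$. The chords $I_0,I_2$ go to the north pole and $I_1$ to the south pole. Every point of $S^2$ off the two meridians has exactly one preimage in $\mathbb{D}_+$, and every chord has an image of length $\le\pi$, half the bound for $N=1$. On $\mathbb{D}_-$ put $u(p)=u(-p)$; this agrees with the boundary heights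 because $h$ has period $4$. The pair $I_t$, $I_{-t}$ then maps to a half parallel traversed forth and back.

\emph{The role of $\mathbb{Z}/2$.} The lower half disk also covers $S^2$ once, with the same orientation, so the whole disk covers it twice. Closed up along the cylinder, the graph becomes a sphere in $\mathbb{R}^3$ on which the map to $S^2$ has degree $\pm2$. This sphere bounds a ball, over which a map of nonzero degree to $S^2$ cannot extend. After composition with $\iota$ it does extend.

\section{A map of the disk with short chords}\label{sec:disk}

Write $P(\sigma,\lambda)=(\sin\sigma\cos\lambda,\sin\sigma\sin\lambda,\cos\sigma)$ for the point of $S^2$ with colatitude $\sigma\in[0,\pi]$ and longitude $\lambda$. Degrees will be computed by counting preimages of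
\[
q=P(\tfrac\pi2,0)=(1,0,0).
\]

\subsection{The boundary loop}
The colatitude along $\partial\mathbb{D}$ has to be invariant under both reflections. Fix a smooth, even, $2$-periodic function $\sigma\colon\mathbb{R}\to[0,\pi]$ with $\sigma=0$ on $[-\frac14,\frac14]$, $\sigma=\pi$ on $[\frac34,\frac54]$ and $\sigma'>0$ on $(\frac14,\frac34)$. The pauses at the poles let the longitude jump at integers without loss of smoothness. The longitude on $[j,j+1]$ is
\[
\lambda_j=(-1)^j(2j-1)\frac{\pi}{2N},\qquad j\in\mathbb{Z}.
\]
The reflections $\theta\mapsto2-\theta$ and $\theta\mapsto-\theta$ take $[j,j+1]$ to $[1-j,2-j]$ and $[-j-1,-j]$, and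
\begin{align}
\lambda_{1-j}&=(-1)^{1-j}(1-2j)\tfrac{\pi}{2N}=\lambda_j,\label{eq:fold}\\
\lambda_{-j-1}&=(-1)^{j+1}(-2j-3)\tfrac{\pi}{2N}=\lambda_j+(-1)^j\tfrac{2\pi}{N},\label{eq:chord}\\
\lambda_{j+2N}&=(-1)^j(2j-1+4N)\tfrac{\pi}{2N}=\lambda_j+(-1)^j2\pi.\label{eq:period}
\end{align}
So the fold preserves the longitude, a chord changes it by $2\pi/N$, and after $N$ chords it has made one full turn. (For $N=2$ the longitudes are $-\frac\pi4$ and $\frac{3\pi}4$ modulo $2\pi$, which is the example of Section~\ref{sec:idea} after a rotation.) Define $\beta\colon\mathbb{R}\to S^2$ and $v\colon\mathbb{R}\to S^2$ by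
\[
\beta(\theta)=P(\sigma(\theta),\lambda_j)\ \text{ for }\theta\in[j,j+1],\qquad
v(z)=\beta\bigl(1+\min\{\max\{z,0\},N\}\bigr).
\]

\begin{lemma}\label{lem:beta}
The maps $\beta$ and $v$ are smooth. The path $v$ is constant on $[j-\frac14,j+\frac14]$ for every integer $j$, on $(-\infty,\frac14]$ and on $[N-\frac14,\infty)$. Moreover $\beta=v\circ h$, and $q\notin v(\mathbb{R})$.
\end{lemma}

\begin{proof}
Within $\frac14$ of an integer, $\sigma$ is the constant $0$ or $\pi$, so $\beta$ is a constant pole there. This gives smoothness and the intervals of constancy. Since $\sigma$ is even and $2$-periodic, \eqref{eq:period} gives $\beta(\theta+2N)=\beta(\theta)$ and \eqref{eq:fold} gives $\beta(2-\theta)=\beta(\theta)$. For every $\theta$ we have $\theta\equiv1\pm h(\theta)$ modulo $2N$, so $\beta(\theta)=\beta(1+h(\theta))=v(h(\theta))$. Finally, $v$ takes values on meridians whose longitudes are odd multiples of $\pi/2N$, while every longitude $0+2\pi m$ of $q$ is an even multiple of $\pi/2N$.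
\end{proof}

\subsection{The map $u$}
A point $p=(p_1,p_2)\in\mathbb{D}$ lies on exactly one chord $I_t$, with $p_2=\sin\frac{\pi t}{2N}$. If $|t|<N$, put $r=p_1/\cos\frac{\pi t}{2N}\in[-1,1]$; the point $I_t(s)$ has $r=1-2s$. The functions $(t,r)$ are smooth coordinates on $\{p\in\mathbb{D}:|p_2|<1\}$. Fix a smooth function $\phi\colon[-1,1]\to[0,1]$ with $\phi=1$ on $[-1,-\frac12]$, $\phi=0$ on $[\frac12,1]$ and $\phi'<0$ on $(-\frac12,\frac12)$. On the strip $t\in[m,m+1]$, $-N\le m\le N-1$, define
\begin{equation}\label{eq:u}
u(p)=P\Bigl(\sigma(t),\ \lambda_m+(-1)^m\frac{2\pi}{N}\phi(r)\Bigr)=P\Bigl(\sigma(t),\ (-1)^m\bigl(2m-1+4\phi(r)\bigr)\frac{\pi}{2N}\Bigr).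
\end{equation}
When $t$ is within $\frac14$ of an integer, $u$ is a constant pole. This covers the borders of the strips and neighborhoods of the points $(0,\pm1)$, so $u\colon\mathbb{D}\to S^2$ is well defined and smooth.

\begin{lemma}\label{lem:u}
\begin{enumerate}
\item[(a)] $u=\beta(t)$ where $r\ge\frac12$, $u=\beta(-t)$ where $r\le-\frac12$, and $u=\beta(N)$ where $|t|\ge N-\frac14$.
\item[(b)] For every $t$ the curve $u\circ I_t$ has length $\le2\pi/N$, and $u\circ I_0$ is the constant $\beta(0)$.
\item[(c)] $u^{-1}(q)=\{p_+,p_-\}$, where $p_\pm$ is an interior point of $\mathbb{D}_\pm$, and $u$ is a local diffeomorphism at both points, with Jacobians of the same sign.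
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $t\in[m,m+1]$. If $r\ge\frac12$, then $u=P(\sigma(t),\lambda_m)=\beta(t)$. If $r\le-\frac12$, then \eqref{eq:chord} gives $u=P(\sigma(-t),\lambda_{-m-1})=\beta(-t)$, because $-t\in[-m-1,-m]$. If $|t|\ge N-\frac14$, then $\sigma(t)=\sigma(N)\in\{0,\pi\}$.

(b) Along $I_t$ the colatitude is fixed and the longitude moves monotonically through an interval of length $2\pi/N$, so the length is at most $\sin\sigma(t)\cdot2\pi/N$. For $t=0$ the image is the north pole $\beta(0)$.

(c) By \eqref{eq:u}, $u(p)=q$ on the strip $m$ if and only if $\sigma(t)=\frac\pi2$ and $2m-1+4\phi(r)\in4N\mathbb{Z}$. For $-N\le m\le N-1$ the number $2m-1+4\phi(r)$ lies in $[-2N-1,2N+1]\subset(-4N,4N)$, so it must be $0$, and $\phi(r)=(1-2m)/4$. This lies in $[0,1]$ only for $m=0$, with $\phi(r)=\frac14$, and $m=-1$, with $\phi(r)=\frac34$. In each of these two strips there is exactly one $t$ with $\sigma(t)=\frac\pi2$, at distance $>\frac14$ from the integers, and exactly one such $r$, with $|r|<\frac12$. The Jacobian of $(t,r)\mapsto(\sigma,\lambda)$ is $\sigma'(t)(-1)^m\frac{2\pi}N\phi'(r)$. For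 $m=0$ we have $\sigma'(t)>0$, and for $m=-1$ we have $\sigma'(t)<0$ since $\sigma$ is even; in both cases the Jacobian is negative.
\end{proof}

\section{The map $F\colon S^3\to Y$}\label{sec:F}

\subsection{The height of the disk}
The graph must meet the cylinder in such a way that $u$ on the graph and $v(z)$ on the cylinder fit together smoothly. So we need a height function $H$ on $\mathbb{D}$ with $v\circ H=u$ near $\partial\mathbb{D}$, not only on it. By Lemmas~\ref{lem:beta} and~\ref{lem:u}(a), the heights $h(t)$ near the right ends and $h(-t)$ near the left ends of the chords have this property. They fail to be smooth at the corners of $h$ and at the points $(0,\pm1)$, where $t$ is not a smooth function of $p$. All of these occur at integer values of $t$, where $v\circ h$ pauses, so we flatten $h$ there.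

Let $\psi\colon\mathbb{R}\to\mathbb{R}$ be smooth and nondecreasing, with $\psi(z)=j$ for $|z-j|\le\frac18$, $j\in\mathbb{Z}$, and $\psi(z)=z$ for $\operatorname{dist}(z,\mathbb{Z})\ge\frac14$. Being monotone, $\psi$ maps each $[j-\frac14,j+\frac14]$ to itself, so $v\circ\psi=v$. Put $k=\psi\circ h\colon\mathbb{R}\to[0,N]$. Since $h$ is $1$-Lipschitz and takes integers to integers, $k(\theta)=h(j)$ for $|\theta-j|\le\frac18$. The corners of $h$ are at integers, so $k$ is smooth. It is $2N$-periodic, and
\begin{equation}\label{eq:k}
v\circ k=\beta,\qquad k(0)=1,\qquad k(\theta)=N-1\ \text{ for }|\theta\mp N|\le\tfrac18 .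
\end{equation}
Define $H\colon\mathbb{D}\to[0,N]$ by
\[
H(p)=(1-\phi(r))\,k(t)+\phi(r)\,k(-t)\quad\text{for }|t|<N,\qquad H(0,\pm1)=N-1 .
\]
By \eqref{eq:k}, $H=N-1$ where $|t|\ge N-\frac18$, so $H$ is smooth. Let
\[
A=\{p\in\mathbb{D}:\ |t|>N-\tfrac18\ \text{ or }\ |r|>\tfrac12\},
\]
a relatively open subset of $\mathbb{D}$ that contains $\partial\mathbb{D}$.

\begin{lemma}\label{lem:H}
$v\circ H=u$ on $A$, $H(b(\theta))=k(\theta)$ for all $\theta$, and $H=1$ on $I_0$.
\end{lemma}

\begin{proof}
Use \eqref{eq:k} and Lemma~\ref{lem:u}(a). Where $r>\frac12$, $H=k(t)$ and $v(H)=\beta(t)=u$. Where $r<-\frac12$, $H=k(-t)$ and $v(H)=\beta(-t)=u$. Where $|t|>N-\frac18$, $v(H)=v(N-1)=\beta(N)=u$. Every boundary point is an end of some $I_t$; at $b(t)$ we have $H=k(t)$, and at $b(2N-t)$ we have $H=k(-t)=k(2N-t)$. On $I_0$, $H=k(0)=1$.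
\end{proof}

\subsection{A map $\mathbb{R}^3\to S^2$}
We now interpolate between $u(p)$, independent of the height, over the middle of the disk and $v(z)$, independent of $p$, near the cylinder. Over $A$ both are values of $v$, so the interpolation takes place in the argument of $v$.

The set $K=\mathbb{D}\setminus A$ is a compact subset of the open disk. Choose $\varepsilon>0$ with $K\subset\{|p|<1-2\varepsilon\}$, and a smooth $\xi\colon\mathbb{R}^2\to[0,1]$ with $\xi=0$ for $|p|\le1-2\varepsilon$ and $\xi=1$ for $|p|\ge1-\varepsilon$. Define
\[
w(p,z)=\begin{cases}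
u(p), & |p|<1-2\varepsilon,\\
v\bigl(H(p)+\xi(p)(z-H(p))\bigr), & p\in A,\ |p|<1,\\
v(z), & |p|>1-\varepsilon.
\end{cases}
\]

\begin{lemma}\label{lem:w}
The map $w\colon\mathbb{R}^3\to S^2$ is well defined and smooth, and
\begin{enumerate}
\item[(a)] $w(p,H(p))=u(p)$ for $p\in\mathbb{D}$;
\item[(b)] $w(p,z)=v(z)$ for $|p|\ge1-\varepsilon$;
\item[(c)] $w^{-1}(q)=\{p_+,p_-\}\times\mathbb{R}$, and $w(p,z)=u(p)$ for $p$ near $p_\pm$ and all $z$.
\end{enumerate}
\end{lemma}

\begin{proof}
The three conditions on $p$ define open sets that cover $\mathbb{R}^2$, since the first contains $K$. Where the first two overlap, $\xi=0$ and $v(H)=u$ by Lemma~\ref{lem:H}. Where the last two overlap, $\xi=1$. The first and the last are disjoint. Part (b) follows by continuity. For (a), the first case is the definition; in the other two cases $p\in A$ and $w(p,H(p))=v(H(p))=u(p)$. For (c), $q\notin v(\mathbb{R})$, so $w(p,z)=q$ forces $p\in K$, near which $w=u$. Conversely $p_\pm\in K$, since $u(A)\subset v(\mathbb{R})$. Lemma~\ref{lem:u}(c) finishes the proof.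
\end{proof}

\subsection{Closing up at the top and the bottom}
The map $w$ does not extend to $S^3=\mathbb{R}^3\cup\{\infty\}$: for $z\ge N$ the slice $w(\cdot,z)$ is constant for $|p|\ge 1-\varepsilon$ and has degree $\pm2$ by Lemmas~\ref{lem:w}(c) and~\ref{lem:u}(c). This is the one place where we use $2[\iota]=0$.

\begin{proposition}\label{prop:F}
There is a smooth map $F\colon S^3\to Y$, constant outside a compact subset of $\mathbb{R}^3$, such that $F=\iota\circ w$ on $\mathbb{D}\times[0,N]$ and $F(p,z)=\iota v(z)$ on $\partial\mathbb{D}\times[0,N+3]$ and on $\mathbb{D}\times\{N+3\}$.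
\end{proposition}

\begin{proof}
Let $D'=\{|p|\le1-\varepsilon\}$. On $\partial D'$ the map $w(\cdot,N+1)$ is the constant $v(N)$, so it induces a map $D'/\partial D'\to S^2$. By Lemma~\ref{lem:w}(c), the point $q$ has the two preimages $p_\pm$, at which the map is a local diffeomorphism. The degree is therefore even, and $\iota w(\cdot,N+1)$ represents $0$ in $\pi_2(Y,\iota v(N))$. So there is a homotopy $G^+_a\colon D'\to Y$, $a\in[0,1]$, from $\iota w(\cdot,N+1)$ to the constant $\iota v(N)$, with $G_a^+(\partial D')=\iota v(N)$. The same argument at height $-1$ gives a homotopy $G^-_a$ from $\iota w(\cdot,-1)$ to the constant $\iota v(0)$, with $G^-_a(\partial D')=\iota v(0)$.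

Outside the cylinder the map $\iota v(z)$ is not constant near $\infty$, but it factors through a real function, which can be cut off. Let $\chi\colon\mathbb{R}^3\to[0,1]$ be smooth with compact support and equal to $1$ on the ball of radius $N+5$ about the origin, whose interior contains $\mathbb{D}\times[-3,N+3]$. Define
\[
F_0(p,z)=\begin{cases}
\iota v\bigl(\chi(p,z)\,z\bigr), & |p|\ge1-\varepsilon\ \text{ or }\ z\ge N+2\ \text{ or }\ z\le-2,\\
\iota w(p,z), & p\in D',\ -1\le z\le N+1,\\
G^+_{z-N-1}(p), & p\in D',\ N+1\le z\le N+2,\\
G^-_{-1-z}(p), & p\in D',\ -2\le z\le-1,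
\end{cases}
\]
and $F_0(\infty)=\iota v(0)$. The four pieces are closed. They overlap only in $D'\times[-2,N+2]$, where $\chi=1$, and the formulas agree there by Lemma~\ref{lem:w}(b) and the choice of $G^\pm$. Outside the support of $\chi$, $F_0$ is the constant $\iota v(0)$. So $F_0\colon S^3\to Y$ is continuous.

Let $Q=D'\times([-2,-1]\cup[N+1,N+2])$. A point of $\mathbb{R}^3\setminus Q$ either is interior to the first piece or has $p\in D'$ and $-1<z<N+1$; near a point of the second kind $F_0=\iota w$, again by Lemma~\ref{lem:w}(b). Hence $F_0$ is smooth on the open set $S^3\setminus Q$, which contains the closed set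
\[
E=\{|p|\ge1\}\cup\{0\le z\le N\}\cup\{z\ge N+3\}\cup\{z\le-3\}\cup\{\infty\}.
\]
Relative smoothing gives a smooth $F$ with $F=F_0$ on $E$. The three sets in the statement lie in $E$, and $\chi=1$ on them. The complement of $E$ is bounded, so $F$ is constant outside a compact subset of $\mathbb{R}^3$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Identify $S^3$ with $\mathbb{R}^3\cup\{\infty\}$ by stereographic projection, so that the round metric is $g_0=4(1+|x|^2)^{-2}|dx|^2$ and $g_0$-lengths are at most twice the Euclidean lengths. For $\eta>0$ let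
\[
g_\eta=F^*g_Y+\eta^2g_0 ,
\]
a smooth Riemannian metric with $g_\eta\ge F^*g_Y$. From $\sqrt{a^2+b^2}\le a+b$ for $a,b\ge0$ we get, for piecewise smooth $\gamma$,
\begin{equation}\label{eq:length}
\operatorname{length}_{g_\eta}(\gamma)\le\operatorname{length}_{g_Y}(F\gamma)+\eta\operatorname{length}_{g_0}(\gamma).
\end{equation}

\subsection{The curves}
Let $\tau(\theta)=(b(\theta),k(\theta))$; by Lemma~\ref{lem:H} this is the boundary of the graph of $H$. We use two kinds of paths, both parametrized by $s\in[0,1]$. The \emph{lifted chord} $\hat I_t(s)=(I_t(s),H(I_t(s)))$ runs from $\tau(t)$ to $\tau(2N-t)$. The \emph{half circle} $J_\theta(s)=(b(\theta-2Ns),k(\theta))$ runs clockwise at constant height from $\tau(\theta)$ to $\tau(\theta-2N)$; it ends on $\tau$ because $k$ has period $2N$. Let $*$ denote concatenation, with the pieces parametrized over equal arcs of $S^1$, and put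
\[
\alpha=\hat I_0*J_{2N},\qquad c_t=\hat I_t*J_{2N-t}*\hat I_{-t}*J_{2N+t}\quad(0\le t\le N).
\]
The four pieces of $c_t$ end at $\tau(2N-t)$, $\tau(-t)$, $\tau(2N+t)$ and $\tau(t)$, so $c_t$ is a closed curve (Figure~\ref{fig:ct}). It depends continuously on $t$, and $c_0=2\alpha$. Since $H=1$ on $I_0$ and $k(2N)=1$, the curve $\alpha$ is a one-to-one parametrization of the boundary of the flat half disk $\mathbb{D}_+\times\{1\}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6,>=stealth]
\draw[gray] (0,0) circle (1);
\draw[thick,->] (25:1)--(0,0.423);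
\draw[thick] (0,0.423)--(155:1);
\draw[thick,->] (-25:1)--(0,-0.423);
\draw[thick] (0,-0.423)--(205:1);
\draw[dashed,->] (155:1.1) arc (155:-25:1.1);
\draw[dotted,thick,->] (205:1.22) arc (205:25:1.22);
\foreach \a in {25,155,205,-25} \fill (\a:1) circle (0.03);
\node at (0,0.6) {$I_t$};
\node at (0,-0.62) {$I_{-t}$};
\node[right] at (22:1.28) {$b(t)$};
\node[right] at (-30:1.15) {$b(-t)$};
\node[left] at (155:1.3) {$b(2N-t)$};
\node[left] at (208:1.28) {$b(2N+t)$};
\end{tikzpicture}
\caption{The curve $c_t$ seen from above. It follows the graph of $H$ over the chord $I_t$, a horizontal half circle (dashed) to the antipodal point, the graph over $I_{-t}$, and a second horizontal half circle (dotted). The half circles lie over the unit circle, at heights $k(-t)$ and $k(t)$; they are drawn outside it for visibility.}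
\label{fig:ct}
\end{figure}

\begin{lemma}\label{lem:double}
In $(S^3,g_\eta)$ the curve $2\alpha$ can be contracted to a point through curves of length $\le4\pi\ell/N+\eta C_N$, where $C_N=4(N+2+\pi)$.
\end{lemma}

\begin{proof}
First move $2\alpha=c_0$ to $c_N$ through the curves $c_t$. By Proposition~\ref{prop:F}, $F$ is the constant $\iota v(k(\theta))$ on $J_\theta$, and $F\hat I_{\pm t}=\iota u I_{\pm t}$ by Lemma~\ref{lem:w}(a). By Lemma~\ref{lem:u}(b), $Fc_t$ has length $\le2\ell\cdot2\pi/N$. Along a chord, $H=(1-\phi(1-2s))k(t)+\phi(1-2s)k(-t)$ is monotone in $s$ with values in $[0,N]$, so a lifted chord has Euclidean length $\le2+N$. Thus $c_t$ has Euclidean length $\le2(N+2+\pi)$ and $g_0$-length $\le C_N$.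

In $c_N$ the lifted chords are the constant paths at $\tau(N)$ and $\tau(-N)=\tau(3N)$, and $J_N$, $J_{3N}$ make up the circle $\partial\mathbb{D}\times\{N-1\}$. Translate $c_N$ upward to height $N+3$, and then shrink it by $(p,N+3)\mapsto(ap,N+3)$ with $a$ going from $1$ to $0$. By Proposition~\ref{prop:F}, $F$ is constant on each of these curves, and their Euclidean lengths are $\le2\pi$. Now apply \eqref{eq:length}.
\end{proof}

\begin{lemma}\label{lem:odd}
The curve $F\alpha$ is constant, and $\Phi(k\alpha)=k[\iota]$ for all $k\in\mathbb{Z}$.
\end{lemma}

\begin{proof}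
On $\hat I_0$ we have $w=u=\beta(0)$ by Lemmas~\ref{lem:w}(a) and~\ref{lem:u}(b), and on $J_{2N}$ we have $w=v(k(2N))=\beta(0)$. So $w$ and $F$ are constant on $\alpha$. Extend $\alpha$ radially, from the center of $\mathbb{D}$ and an interior point of the convex set $\mathbb{D}_+\times\{1\}$, to a homeomorphism $\Delta\colon\mathbb{D}\to\mathbb{D}_+\times\{1\}$. Then $F\Delta=\iota w\Delta$ by Proposition~\ref{prop:F}. By Lemma~\ref{lem:w}(c), the point $q$ has exactly one preimage, $\Delta^{-1}(p_+,1)$, under the map $\mathbb{D}/S^1\to S^2$ induced by $w\Delta$, and the map is a local homeomorphism there. Its degree is $\pm1$, so $\Phi(\alpha)=[\iota]$ by Lemma~\ref{lem:Phi}(c) and \eqref{eq:deg}. The same lemma gives $\Phi(k\alpha)=k[\iota]$.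
\end{proof}

\subsection{Choice of the parameters}
The point is that the threshold $2\rho$ and the constant $\ell$ depend only on $Y$ and $\iota$, not on $N$ or $\eta$. Given $L$ and $\Lambda$, put $\mu=\Lambda/\rho$. Choose $N$ with $4\pi\ell\mu/N\le L/2$, then $\eta$ with $\mu\eta C_N\le L/2$, and give $S^3$ the metric $\mu^2g_\eta$, in which all lengths are $\mu$ times those in $g_\eta$. By Lemma~\ref{lem:double}, $2\alpha$ contracts through curves of length $\le L$. For odd $k$, Lemma~\ref{lem:odd} gives $k\alpha\in\mathcal{C}$ and $\Phi(k\alpha)\ne0$. By Proposition~\ref{prop:obstruction} with $\Pi=\operatorname{id}$, every contraction of $k\alpha$ contains a curve of $g_\eta$-length $\ge2\rho$, that is, of length $\ge2\Lambda>\Lambda$ in the metric $\mu^2g_\eta$. This proves Theorem~\ref{thm:main}. \qed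

\begin{remark}
It is instructive to see what happens when one tries to contract $\alpha$ with the single chord $\hat I_t$, closed up along the cylinder. For $1\le t\le N-1$ we have $h(t)=t-1$ and $h(-t)=t+1$. A closing arc on the cylinder must climb between the heights $k(-t)$ and $k(t)$, and since $v\circ\psi=v$ its image in $S^2$ runs through $v|_{[t-1,t+1]}$. The length of this path is the total variation of $\sigma$ over one period, namely $2\pi$, whatever $N$ is. In $c_t$ the second chord undoes the change of height made by the first.
\end{remark}

\section{Other manifolds: proof of Theorem~\ref{thm:general}}\label{sec:general}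

Two things have to be supplied: a map on $\mathbb{R}^n$ that extends $F$ and is constant near infinity, and a substitute for $\pi_2(S^3)=0$, since $\pi_2(M)$ need not vanish. For the first we rotate $F$; for the second we factor through $S^n$.

Fix $N$, let $F$ be as in Proposition~\ref{prop:F}, and choose $R>0$ such that $F$ is a constant $y_0$ outside the ball of radius $R$ in $\mathbb{R}^3$. Write $\mathbb{R}^n=\mathbb{R}^2\times\mathbb{R}^{n-2}$ and define
\[
F_n(p,\zeta)=F\bigl(p,\,|\zeta|-R-1\bigr).
\]
For $|\zeta|<1$ this is $y_0$, so $F_n$ is smooth. It equals $y_0$ when $|p|>R$ or $|\zeta|>2R+1$, so it extends to $S^n=\mathbb{R}^n\cup\{\infty\}$ by $F_n(\infty)=y_0$. Let $e_1$ be a unit vector in $\mathbb{R}^{n-2}$. The map $j(p,z)=(p,(z+R+1)e_1)$ is a Euclidean isometric embedding of $\mathbb{D}\times[0,N+3]$ into $\mathbb{R}^n$, and $F_n\circ j=F$.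

Identify a coordinate ball of $M$ with $\mathbb{R}^n$. Let $\Pi\colon M\to S^n$ be the identity on $\mathbb{R}^n$ and send $M\setminus\mathbb{R}^n$ to $\infty$; it is continuous because compact subsets of $\mathbb{R}^n$ are closed in $M$. The map $F_n\Pi$ is smooth on $\mathbb{R}^n$ and constant outside a compact subset of $\mathbb{R}^n$, so it is smooth on $M$. Let $g_0$ be any Riemannian metric on $M$, put $g_\eta=(F_n\Pi)^*g_Y+\eta^2g_0$, and take the curve $j\alpha$, which lies in the coordinate ball.

All curves in the proof of Lemma~\ref{lem:double} lie in $\mathbb{D}\times[0,N+3]$ and have Euclidean length $\le2(N+2+\pi)$. On the compact set $j(\mathbb{D}\times[0,N+3])$ the metric $g_0$ is bounded by a multiple of the Euclidean metric. Applying $j$ to that contraction and using \eqref{eq:length} with $F_n\Pi$ in place of $F$, we contract $2(j\alpha)$ through curves of $g_\eta$-length $\le4\pi\ell/N+\eta C'_N$, where $C'_N$ does not depend on $\eta$.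

Let $\Phi$ be the invariant of Section~\ref{sec:invariant} for the map $F_n\colon S^n\to Y$. The disk $j\Delta$, with $\Delta$ as in the proof of Lemma~\ref{lem:odd}, fills $\Pi j\alpha=j\alpha$, and $F_nj\Delta=F\Delta$. Hence $F_n j\alpha$ is constant and $\Phi(k(j\alpha))=k[\iota]$, which is nonzero for odd $k$. By Proposition~\ref{prop:obstruction}, every contraction of $k(j\alpha)$ in $(M,g_\eta)$ contains a curve of length $\ge2\rho$. With $\mu=\Lambda/\rho$, choose $N$ with $4\pi\ell\mu/N\le L/2$ and then $\eta$ with $\mu\eta C'_N\le L/2$. The metric $\mu^2g_\eta$ and the curve $j\alpha$ satisfy (a) and (b). \qed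

\begin{thebibliography}{1}
\bibitem{CL} Gregory R. Chambers and Yevgeny Liokumovich, \emph{Converting homotopies to isotopies and dividing homotopies in half in an effective way}, arXiv:1311.0779 (2013).
\end{thebibliography}
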